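\title{A reducible Brill--Noether locus in genus $15$}

\begin{abstract}
Let $\mathcal M^r_{g,d}$ be the locus of smooth curves of genus $g$ that carry a $g^r_d$, and let $\kappa(g,r,d)$ be the largest $k$ with $\mathcal M^1_{g,k}\subset\mathcal M^r_{g,d}$. We consider the question whether $\mathcal M^r_{g,d}$ is irreducible when $0>\rho(g,r,d)>\rho(g,1,\kappa(g,r,d))$. The answer is yes for $r=2$ and no in general: the triple $(g,r,d)=(15,4,14)$ satisfies the inequalities, and $\mathcal M^4_{15,14}$ is reducible. We find all line bundles of degree $14$ with at least five sections on a curve of genus $15$ lying on a del Pezzo surface of degree one, deduce that the curve lies on a unique component, of the expected dimension $32$, and exhibit two families of dimension at least $32$ outside that component.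
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb C$. A \emph{curve} is smooth, projective and connected unless said otherwise. A $g^r_d$ on a curve $C$ is a line bundle of degree $d$ together with an $(r+1)$-dimensional space of global sections, so $C$ carries a $g^r_d$ exactly when some line bundle of degree $d$ on $C$ has $h^0\ge r+1$. Put
\[
\rho(g,r,d)=g-(r+1)(g-d+r),\qquad
\mathcal M^r_{g,d}=\{[C]\in\mathcal M_g : C\text{ carries a }g^r_d\},
\]
where $\mathcal M_g$ is the moduli space of curves of genus $g$, of dimension $3g-3$. By the Brill--Noether--Petri theorem, a general curve of genus $g$ carries a $g^r_d$ if and only if $\rho(g,r,d)\ge0$. When $\rho(g,r,d)<0$, the \emph{Brill--Noether locus} $\mathcal M^r_{g,d}$ is a proper closed subset of $\mathcal M_g$, and $-\rho$ measures how small it can be.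

\begin{theorem}[Steffen \cite{Steffen}]\label{thm:steffen}
If $\rho(g,r,d)<0$, every irreducible component of $\mathcal M^r_{g,d}$ has codimension at most $-\rho(g,r,d)$ in $\mathcal M_g$.
\end{theorem}

We call $3g-3+\rho(g,r,d)$ the \emph{expected dimension}. The simplest loci are the \emph{gonality loci} $\mathcal M^1_{g,k}$. They are irreducible, being images of irreducible Hurwitz spaces, and for $\rho(g,1,k)<0$ they have the expected dimension $2g+2k-5$. The loci $\mathcal M^2_{g,d}$ are irreducible when $d$ is large relative to $g$.

For $r\ge2$, curves of low gonality enter $\mathcal M^r_{g,d}$ for a reason unrelated to the expected dimension: the $r$-th multiple of a pencil of degree $k$ has $r+1$ independent sections, so $\mathcal M^1_{g,k}\subset\mathcal M^r_{g,d}$ as soon as $rk\le d$. Assume from now on that $r\ge2$, $2r\le d\le g-1$ and $\rho(g,r,d)<0$. Then $\mathcal M^r_{g,d}$ contains the hyperelliptic locus $\mathcal M^1_{g,2}$, and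
\[
\kappa(g,r,d)=\max\{k:\mathcal M^1_{g,k}\subset\mathcal M^r_{g,d}\}\ge2
\]
records the largest gonality locus that it contains. If this locus has dimension at least $3g-3+\rho(g,r,d)$, it is a candidate for an extra component. The opposite case is
\begin{equation}\label{eq:hyp}
0>\rho(g,r,d)>\rho(g,1,\kappa(g,r,d)).
\end{equation}
Under \eqref{eq:hyp} every gonality locus contained in $\mathcal M^r_{g,d}$ has dimension smaller than the expected one, so by Theorem~\ref{thm:steffen} it is not a component. With this source of components removed one may hope for irreducibility, and the following question is posed by Haburcak \cite{Haburcak}.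

\begin{quote}
\textbf{Question.} Let $r\ge2$ and $2r\le d\le g-1$. Is $\mathcal M^r_{g,d}$ irreducible whenever \eqref{eq:hyp} holds?
\end{quote}

The hope is justified for $r=2$ and fails in general.

\begin{theorem}\label{thm:nets}
If $4\le d\le g-1$ and $0>\rho(g,2,d)>\rho(g,1,\kappa(g,2,d))$, then $\mathcal M^2_{g,d}$ is irreducible.
\end{theorem}

\begin{theorem}\label{thm:main}
We have $\kappa(15,4,14)=3$ and $\rho(15,4,14)=-10>-11=\rho(15,1,3)$, and $\mathcal M^4_{15,14}$ is reducible.
\end{theorem}

Reducibility follows from a more precise statement. A \emph{theta-characteristic} on $C$ is a line bundle $\theta$ with $\theta^{2}\cong\omega_C$; it has degree $g-1$.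

\begin{theorem}\label{thm:refined}
There is a curve $C$ of genus $15$ and gonality $5$ that lies on exactly one irreducible component $X_0$ of $\mathcal M^4_{15,14}$, and $\dim X_0=32=3g-3+\rho$. The following subsets of $\mathcal M^4_{15,14}$ are not contained in $X_0$:
\begin{itemize}
\item[(a)] a closed irreducible subset $Y$ with $\dim Y\ge32$, all of whose curves have a theta-characteristic with $h^0\ge5$;
\item[(b)] an irreducible subset $Z\subset\mathcal M^1_{15,4}$ with $\dim Z=32$.
\end{itemize}
\end{theorem}

Either of (a), (b) gives reducibility, and the proof of (b) does not use (a). We do not determine the number of components of $\mathcal M^4_{15,14}$, and we make no claim about other triples with $r\ge3$.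

\subsection*{The method}
Lower bounds on dimensions come from general theorems. To separate two components one needs an \emph{upper} bound for one of them, and we obtain it at a single point $[C]$: we list all line bundles of degree $14$ on $C$ with $h^0\ge 5$, and compute the tangent space to the family of such bundles at each. This shows that $[C]$ lies on one component $X_0$, of dimension $32$. An irreducible family of dimension at least $32$ inside $X_0$ is dense in $X_0$, so every closed property of its members holds for $C$. It then suffices to find such a family with a closed property that $C$ lacks.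

The triple is found as follows. For $d=g-1$ the involution $M\mapsto\omega_C\otimes M^{-1}$ preserves the degree and, by Riemann--Roch, $h^0$. Its fixed points are the theta-characteristics, and they acquire sections more easily than other bundles: by a theorem of Harris (Theorem~\ref{thm:harris}), $h^0(\theta)\ge r+1$ with the right parity costs at most $\binom{r+1}2$ conditions. The expected codimension of $\mathcal M^r_{g,g-1}$ is $(r+1)^2-g$, and the two numbers agree exactly when $g=\binom{r+2}2$. This singles out the triples $(6,2,5)$, $(10,3,9)$, $(15,4,14),\dots$. The first cannot be a counterexample, by Theorem~\ref{thm:nets}. The second violates \eqref{eq:hyp}, because $\kappa\ge3$ and $\rho(10,1,\kappa)=2\kappa-12\ge-6=\rho(10,3,9)$. The third works. Family (b) shows another weakness of \eqref{eq:hyp}: it sees only gonality loci that are entirely contained in $\mathcal M^r_{g,d}$, while a hypersurface in the next one, $\mathcal M^1_{15,4}$ of dimension $33$, is large enough.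

We write line bundles additively, $K_C$ for the canonical class, and $h^i(A)$ for $h^i(\mathcal O(A))$.

\section{Gonality loci and the value of $\kappa(15,4,14)$}\label{sec:kappa}

\begin{lemma}\label{lem:gon}
Let $g\ge2$ and $k\ge2$.
\begin{itemize}
\item[(i)] $\mathcal M^1_{g,k}\subset\mathcal M^1_{g,k+1}$, and $\mathcal M^1_{g,k}\subset\mathcal M^r_{g,d}$ if $rk\le d$.
\item[(ii)] $\dim\mathcal M^1_{g,k}\le 2g+2k-5=3g-3+\rho(g,1,k)$.
\item[(iii)] For $h\ge1$, the curves of genus $g$ that admit a map of degree $k$ to a curve of genus $h$ form a locus of dimension at most $2g-2$.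
\end{itemize}
\end{lemma}

\begin{proof}
(i) Adding a point to a line bundle does not decrease $h^0$. If $A$ has degree $k$ and independent sections $s,t$, then $s^r,s^{r-1}t,\dots,t^r$ are independent sections of $rA$, because $s/t$ is a nonconstant function. Add $d-rk$ points.

For (ii) and (iii), a cover of given degree is determined up to finitely many choices by the target and the set of branch points, and Riemann--Hurwitz bounds the number of branch points by $2g-2-k(2h-2)$. In (ii), removing base points from a $g^1_k$ gives a cover of $\mathbb P^1$ of degree $j\le k$ with at most $2g+2j-2$ branch points, and $\mathrm{PGL}_2$ removes $3$ parameters. In (iii), the count for $h\ge2$ is $3h-3+2g-2-k(2h-2)\le2g-1-h$. For $h=1$ it is $1+(2g-2)-1$, the last term accounting for translations of the target.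
\end{proof}

Let $\pi:C\to\mathbb P^1$ be a map of degree $k$, let $T=\pi^*\mathcal O(1)$, and let $M$ be a line bundle on $C$. The vector bundle $\pi_*M$ has rank $k$, so it splits as $\bigoplus_{i=1}^k\mathcal O(a_i)$. Since $\pi$ is finite, the projection formula gives for all $n\in\mathbb Z$
\begin{equation}\label{eq:split}
h^0(M+nT)=\sum_i\max(a_i+n+1,0),\qquad h^1(M+nT)=\sum_i\max(-a_i-n-1,0).
\end{equation}

\begin{theorem}[H.~Larson \cite{Larson}]\label{thm:larson}
Let $\pi:C\to\mathbb P^1$ be a general cover of degree $k$ and genus $g$. If
\[
u(a)=h^1\Bigl(\mathcal End\bigoplus_i\mathcal O(a_i)\Bigr)=\sum_{i<j}\max(0,|a_i-a_j|-1)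
\]
exceeds $g$, then no line bundle $M$ on $C$ has $\pi_*M\cong\bigoplus_i\mathcal O(a_i)$.
\end{theorem}

\begin{proposition}\label{prop:kappa}
$\kappa(15,4,14)=3$, $\rho(15,4,14)=-10$ and $\rho(15,1,3)=-11$.
\end{proposition}

\begin{proof}
We have $\rho(15,4,14)=15-5\cdot5$ and $\rho(15,1,3)=15-2\cdot13$. Lemma~\ref{lem:gon}(i) gives $\kappa\ge3$, since $4\cdot3\le14$, and reduces $\kappa\le3$ to finding one curve in $\mathcal M^1_{15,4}$ without a $g^4_{14}$. Let $\pi:C\to\mathbb P^1$ be a general cover of degree $4$ and genus $15$, and suppose $\deg M=14$ and $h^0(M)\ge5$. Put $b_i=a_i+1$. By \eqref{eq:split}, $\sum b_i=\chi(M)=0$, and the positive $b_i$ add up to $s=h^0(M)\ge5$, so the others add up to $-s$. Let $n\in\{1,2,3\}$ be the number of positive $b_i$. Keeping in $u(a)$ only the pairs with $b_i>0\ge b_j$, we get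
\[
u(a)\ge\sum_{b_i>0\ge b_j}(b_i-b_j-1)=(4-n)s+ns-n(4-n)\ge 20-4=16>15,
\]
which contradicts Theorem~\ref{thm:larson}.
\end{proof}

\begin{remark}
The bound $\kappa\le 3$ also follows from Pflueger \cite{Pflueger}: the numbers $\rho(15,4-j,14)-4j=15-(5-j)^2-4j$ for $j=0,\dots,4$ are $-10,-5,-2,-1,-2$, all negative.
\end{remark}

\section{The case $r=2$}\label{sec:nets}

A $g^2_d$ maps the curve to the plane. If the map is birational onto its image, we are in the setting of the following theorem; hypothesis \eqref{eq:hyp} disposes of the other maps.

\begin{theorem}[Harris \cite{HarrisSeveri}]\label{thm:severi}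
The family $V_{e,g}$ of integral plane curves of degree $e$ and geometric genus $g$ is, when nonempty, irreducible of dimension $3e+g-1$.
\end{theorem}

Let $\mathcal S_e\subset\mathcal M_g$ be the closure of the set of normalizations of members of $V_{e,g}$, for $g\ge2$. It is irreducible, because the normalization varies continuously on $V_{e,g}$: given a family of members of $V_{e,g}$ over a smooth curve, normalize its total space. The result is a flat family with general fiber smooth of genus $g$. Each fiber is generically reduced and is a Cartier divisor on a normal surface, hence reduced; it has arithmetic genus $g$ and is finite and birational over an integral curve of geometric genus $g$, hence smooth. The stabilizer in $\mathrm{PGL}_3$ of a member of $V_{e,g}$ embeds in the finite automorphism group of its normalization, so $\dim\mathcal S_e\le 3e+g-9$.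

\begin{proof}[Proof of Theorem~\ref{thm:nets}]
Write $\kappa=\kappa(g,2,d)$ and let $X$ be a component of $\mathcal M^2_{g,d}$. Theorem~\ref{thm:steffen} and the hypothesis give
\begin{equation}\label{eq:dimX}
\dim X\ge 3g-3+\rho(g,2,d)=3d+g-9>3g-3+\rho(g,1,\kappa)=2g+2\kappa-5\ge2g-1 .
\end{equation}
Take a $g^2_d$ on a curve $C$, remove its base points to get a series of degree $e\le d$, and let $\phi:C\to\mathbb P^2$ be the induced map. Let $k$ be the degree of $\phi$ onto its image and $h$ the geometric genus of the image. The image is not a line, so $2k\le e\le d$. There are three cases.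
\begin{itemize}
\item $k\ge2$, $h\ge1$. Then $[C]$ lies in one of the finitely many loci of Lemma~\ref{lem:gon}(iii) with $k\le d/2$ and $h\le g$.
\item $k\ge2$, $h=0$. Then $C$ has a $g^1_k$ with $2k\le d$. By Lemma~\ref{lem:gon}(i), $\mathcal M^1_{g,k}\subset\mathcal M^2_{g,d}$, so $k\le\kappa$ and $[C]\in\mathcal M^1_{g,\kappa}$.
\item $k=1$. Then $[C]\in\mathcal S_e$.
\end{itemize}
So $X$ is covered by finitely many closed sets and, being irreducible, lies in one of them. By \eqref{eq:dimX} and Lemma~\ref{lem:gon}, the sets of the first two kinds are too small, and so is $\mathcal S_e$ for $e<d$. Hence $X\subset\mathcal S_d$. Since $\mathcal S_d$ is irreducible and contained in the closed set $\mathcal M^2_{g,d}$, we get $X=\mathcal S_d$. Thus $\mathcal S_d$ is the only component.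
\end{proof}

\section{A criterion for a unique component}\label{sec:local}

We now turn to $d=g-1$ and make the method of the introduction precise. The tangent space computation takes place on the family of pairs (curve, line bundle), so we first recall how such pairs deform.

\subsection*{Deformations of pairs}
Let $L$ be a line bundle on a curve $C$ of genus $g\ge2$, and let $\Sigma_L$ be the sheaf of differential operators $L\to L$ of order at most $1$. A local section is a $\mathbb C$-linear $Q$ with $Q(as)=aQ(s)+v(a)s$ for a vector field $v$, its symbol, and there is an exact sequence $0\to\mathcal O_C\to\Sigma_L\to T_C\to0$. Since $h^0(T_C)=0$, we have $h^0(\Sigma_L)=1$, and $\chi(\Sigma_L)=4-4g$ gives $h^1(\Sigma_L)=4g-3$. Define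
\[
\mu_L:H^0(L)\otimes H^0(K_C-L)\to H^0(\omega_C\otimes\Sigma_L^\vee),\qquad s\otimes t\mapsto[\,Q\mapsto t\,Q(s)\,].
\]

\begin{lemma}[Arbarello--Cornalba]\label{lem:AC}
First-order deformations of $(C,L)$ are classified by $H^1(\Sigma_L)$. The classes along which all sections of $L$ lift form the annihilator of the image of $\mu_L$ under Serre duality.
\end{lemma}

\begin{proof}
A deformation over $\mathbb C[\varepsilon]$, $\varepsilon^2=0$, is trivial on each open set of an affine cover $\{U_i\}$. The gluing acts on functions by $1+\varepsilon v_{ij}$ and on sections of $L$ by $1+\varepsilon Q_{ij}$, and compatibility with the module structure says that $Q_{ij}$ is an operator with symbol $v_{ij}$. The class $\varphi$ of the cocycle $(Q_{ij})$ classifies the deformation. A lift of $s\in H^0(L)$ is a collection $s+\varepsilon s_i$ with $s_i-s_j=Q_{ij}(s)$, so it exists if and only if the class $\varphi\cdot s\in H^1(L)$ of $(Q_{ij}(s))$ is zero. By Serre duality this means $\langle\varphi,\mu_L(s\otimes t)\rangle=0$ for all $t\in H^0(K_C-L)$.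
\end{proof}

The map $\mu_L$ can be computed in two stages, following the dual sequence $0\to\omega_C^{2}\to\omega_C\otimes\Sigma_L^\vee\to\omega_C\to0$. Evaluating on $Q=1$ shows that the composite to $H^0(K_C)$ is the multiplication map $\mu_0(\sum s_i\otimes t_i)=\sum s_it_i$. In a local trivialization $Q=a+v$ with $a$ a function, and $\sum t_iQ(s_i)=a\sum s_it_i+\sum t_i\,v(s_i)$. So on $\ker\mu_0$ the map $\mu_L$ takes values in $H^0(2K_C)$ and equals $\mu_1(\sum s_i\otimes t_i)=\sum t_i\,ds_i$. Thus $\mu_L(\alpha)=0$ if and only if $\mu_0(\alpha)=0$ and $\mu_1(\alpha)=0$.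

\subsection*{The family of special bundles}
The space $\mathcal M_g$ carries no universal curve, so we pass to a finite cover. Fix $n\ge3$. The fine moduli space $\widetilde{\mathcal M}$ of curves of genus $g$ with level $n$ structure is smooth of dimension $3g-3$, and $\mathcal M_g=\widetilde{\mathcal M}/\Gamma$ for a finite group $\Gamma$. The relative Picard variety $\mathcal P$ of degree $g-1$ of the universal curve is smooth and proper over $\widetilde{\mathcal M}$, of dimension $4g-3$, with tangent space $H^1(\Sigma_M)$ at the point given by a curve and a bundle $M$; \'etale-locally it carries a Poincar\'e bundle. The group $\Gamma$ acts on $\mathcal P$, and $\iota:M\mapsto K-M$ is an involution of $\mathcal P$ over $\widetilde{\mathcal M}$. Let $\mathcal W\subset\mathcal P$ be the closed locus where $h^0\ge r+1$, with its reduced structure. It is stable under $\Gamma$ and $\iota$, and the proper map $\Pi:\mathcal P\to\widetilde{\mathcal M}\to\mathcal M_g$ sends it onto $\mathcal M^r_{g,g-1}$.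

\begin{proposition}\label{prop:criterion}
Let $N$ be a line bundle of degree $g-1$ on $C$ with $h^0(N)=r+1$, and let $N'=K_C-N$. Assume:
\begin{itemize}
\item[(A)] every $M\in\operatorname{Pic}^{g-1}(C)$ with $h^0(M)\ge r+1$ is isomorphic to $N$ or $N'$;
\item[(B)] $\mu_N$ is injective.
\end{itemize}
Then exactly one component of $\mathcal M^r_{g,g-1}$ contains $[C]$, and its dimension is $4g-3-(r+1)^2=3g-3+\rho(g,r,g-1)$.
\end{proposition}

\begin{proof}
Put $\delta=4g-3-(r+1)^2$.

\emph{Lower bound.} Work \'etale-locally on $\mathcal P$, with a Poincar\'e bundle $\mathcal L$ on the family of curves $\pi$ and a divisor $\Delta$ that is the sum of $m\ge g$ disjoint sections. On each fiber $M(\Delta)$ has degree at least $2g-1$, so $h^1=0$ and $h^0=m$. Hence $\phi:\pi_*\mathcal L(\Delta)\to\pi_*(\mathcal L(\Delta)|_\Delta)$ is a map of vector bundles of rank $m$, and after any base change its kernel is $\pi_*\mathcal L$. So $\mathcal W$ is the locus where an $m\times m$ matrix of functions has corank at least $r+1$. Such matrices have codimension $(r+1)^2$ among all matrices, so every component of $\mathcal W$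 has dimension at least $\delta$.

\emph{Upper bound.} Fix $\tilde c\in\widetilde{\mathcal M}$ over $[C]$ and let $w=(\tilde c,N)$. Since $h^0(N)=r+1$, semicontinuity shows that $\phi$ has constant corank $r+1$ on $\mathcal W$ near $w$. As $\mathcal W$ is reduced, row and column operations bring $\phi|_{\mathcal W}$ near $w$ to a block matrix with blocks the identity and the zero matrix of size $r+1$. Pull back along a tangent vector $\operatorname{Spec}\mathbb C[\varepsilon]\to\mathcal W$ at $w$: the kernel is free of rank $r+1$ and surjects onto $H^0(N)$, so all sections of $N$ lift. Lemma~\ref{lem:AC} and (B) give $\dim T_w\mathcal W\le\delta$. Hence $\mathcal W$ is smooth of dimension $\delta$ at $w$, and a unique component $\mathcal W_0$ passes through $w$. Applying $\iota$, the unique component through $(\tilde c,N')$ is $\iota(\mathcal W_0)$, and $\Pi(\iota(\mathcal W_0))=\Pi(\mathcal W_0)$.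

\emph{Descent to $\mathcal M_g$.} By (A) the fiber of $\mathcal W$ over $[C]$ is finite, so the closed irreducible set $X_0=\Pi(\mathcal W_0)$ has dimension $\delta$. Let $X$ be any component of $\mathcal M^r_{g,g-1}$ through $[C]$. The images of the components of $\mathcal W$ are finitely many closed irreducible sets covering $\mathcal M^r_{g,g-1}$, so $X=\Pi(\mathcal W')$ for a component $\mathcal W'$. It has a point over $\gamma\tilde c$ for some $\gamma\in\Gamma$. Replacing $\mathcal W'$ by $\gamma^{-1}\mathcal W'$, which has the same image, we may assume that it has a point over $\tilde c$. By (A) this point is $(\tilde c,N)$ or $(\tilde c,N')$, so $\mathcal W'$ is $\mathcal W_0$ or $\iota(\mathcal W_0)$, and $X=X_0$.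
\end{proof}

Condition (B) alone controls one component of $\mathcal W$. Without (A), another component could pass over $[C]$ at a different bundle and have a larger image. Both conditions become accessible when $C$ lies on a surface from which the relevant sections restrict. The smallest triple of the introduction shows both arguments in miniature.

\begin{example}[plane quintics]\label{ex:quintic}
Let $C\subset\mathbb P^2$ be a smooth quintic, so $g=6$ and $K_C=\mathcal O_C(2)$, and take $r=2$, $N=N'=\mathcal O_C(1)$. Linear and quadratic forms restrict isomorphically to $H^0(N)$ and $H^0(K_C)$.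

\emph{Condition} (A). Let $\deg M=5$, $h^0(M)\ge3$, and $D\in|M|$, viewed as a subscheme of length $5$ of $\mathbb P^2$. Then $h^0(K_C-D)=h^0(M)\ge3$, so the conics containing $D$ form a system of dimension at least $2$. If it had no fixed component, two general members would meet in a scheme of length $4$ containing $D$, which is absurd. So there is a fixed curve $\Phi$, and the moving part has dimension at least $2$; hence $\Phi$ is a line and the moving part consists of all lines. Choosing a line that misses $D$ gives $D\le\Phi|_C$, so $D=\Phi|_C$ and $M\cong N$.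

\emph{Condition} (B). Let $\alpha=\sum a_{ij}\,x_i\otimes x_j\in\ker\mu_N$. The quadratic form $\sum a_{ij}x_ix_j$ vanishes on $C$, hence is zero, so $(a_{ij})$ is skew. Then $\beta=\sum a_{ij}x_j\,dx_i$ is a section of $\Omega_{\mathbb P^2}(2)$ whose image in $\omega_C(2)$ is $\mu_1(\alpha)=0$. So $\beta|_C$ is a section of the twisted conormal bundle $\mathcal O_C(-5+2)$, hence zero. The linear forms $\sum_ja_{ij}x_j$ therefore vanish on $C$, and $\alpha=0$.

So $[C]$ lies on exactly one component of $\mathcal M^2_{6,5}$, of dimension $21-9=12$. Here $N$ is a theta-characteristic. In genus $15$ we shall verify (A) and (B) on a curve with $N\not\cong N'$.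
\end{example}

\section{A curve of genus $15$ on a del Pezzo surface}\label{sec:curve}

A del Pezzo surface is a smooth projective surface $S$ with $-K$ ample, $K=K_S$. On such a surface the cohomology of nef classes is completely known.

\begin{lemma}\label{lem:V}
Let $S$ be a del Pezzo surface.
\begin{itemize}
\item[(i)] If $A$ is nef, then $h^1(A)=h^2(A)=0$ and $h^0(A)=1+\frac12(A^2-K\cdot A)$.
\item[(ii)] If $C\subset S$ is a curve and $K+C\sim A+A'$ with $A'$ nef, then restriction $H^0(S,A)\to H^0(C,A|_C)$ is an isomorphism. In particular no member of $|A|$ contains $C$.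
\end{itemize}
\end{lemma}

\begin{proof}
(i) The class $A-K$ is ample, so Kodaira vanishing and Riemann--Roch apply. (ii) We have $A-C\sim K-A'$, and $h^i(K-A')=h^{2-i}(A')=0$ for $i=0,1$ by Serre duality and (i).
\end{proof}

This suggests how to build $C$: choose nef classes $A\ne A'$ with $h^0(A)=h^0(A')=5$ and take $C\sim A+A'-K$. Then $A|_C$ and $A'|_C$ are residual bundles with five sections each. By Lemma~\ref{lem:V}(i), $A^2-K\cdot A=8$, so $A\cdot C=8+A\cdot A'$, and likewise for $A'$; genus $15$ requires $A\cdot A'=6$. To prove (A) we also want a pencil of small degree on $C$.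

Let $\sigma:S\to\mathbb P^2$ be the blow-up at points $p_0,\dots,p_7$ in general position: no three on a line, no six on a conic, and no cubic through all eight that is singular at one of them. Then $S$ is a del Pezzo surface with $K^2=1$, and $|-2K|$ is base point free. Let $\ell$ be the class of a line, $E_i$ the exceptional curves, so $-K=3\ell-\sum E_i$, and let $f=\ell-E_0$ be the class of the lines through $p_0$. Both $|\ell|$ and $|f|$ are base point free, and
\[
\ell^2=1,\qquad \ell\cdot f=1,\qquad f^2=0,\qquad -K\cdot\ell=3,\qquad -K\cdot f=2 .
\]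
Take $A=\ell+f$ and $A'=-K+f$. Then $A^2=3$, $-K\cdot A=5$, $A'^2=5$, $-K\cdot A'=3$ and $A\cdot A'=3+1+2=6$, as required. The class
\[
A+A'-K=-2K+2f+\ell=9\ell-4E_0-2(E_1+\dots+E_7)
\]
is ample and base point free, so its general member is smooth (Bertini) and connected. Fix such a member $C$. Then $C^2=81-16-28=37$ and $-K\cdot C=27-4-14=9$, so $2g-2=28$ and $g=15$. Moreover $C\cdot f=5$, $C\cdot E_0=4$, and $C\cdot E_i=2$ for $i\ge1$. By adjunction $K_C=(-K+2f+\ell)|_C$. Put
\[
T=f|_C,\qquad N=(\ell+f)|_C,\qquad N'=(-K+f)|_C=K_C-N .
\]

\begin{lemma}\label{lem:curve}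
\begin{itemize}
\item[(i)] $\deg N=\deg N'=14$, and $H^0(S,\ell+f)\cong H^0(C,N)$ and $H^0(S,-K+f)\cong H^0(C,N')$ have dimension $5$.
\item[(ii)] $N\not\cong N'$.
\item[(iii)] $C$ has gonality $5$. In particular $[C]\notin\mathcal M^1_{15,4}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) This is Lemma~\ref{lem:V} for the pair $A,A'$ in both orders.

(ii) We have $N'-N=(-K-\ell)|_C$ and $K+C\sim(-K-\ell)+(2f+2\ell)$ with $2f+2\ell$ nef. By Lemma~\ref{lem:V}(ii), $h^0(C,N'-N)=h^0(S,2\ell-\sum E_i)=0$, since no conic contains the eight points. So $N'-N$ is not trivial.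

(iii) The pencil $|f|$ restricts to a map $\pi:C\to\mathbb P^1$ of degree $5$. Suppose there is a map $\pi':C\to\mathbb P^1$ of degree $k\le4$. The degree of $(\pi,\pi'):C\to\mathbb P^1\times\mathbb P^1$ onto its image divides $5$ and $k$, so it is $1$. The image has bidegree $(5,k)$ up to order and arithmetic genus $4(k-1)\le12<15$, a contradiction.
\end{proof}

\section{Line bundles of degree $14$ with five sections}\label{sec:A}

\begin{proposition}\label{prop:A}
If $M\in\operatorname{Pic}^{14}(C)$ and $h^0(M)\ge5$, then $M\cong N$ or $M\cong N'$.
\end{proposition}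

The difficulty is that $M$ is not assumed to come from $S$. In Example~\ref{ex:quintic} we took a divisor in $|M|$ and studied the adjoint curves through it. Here that divisor has length $14$, which is too long for a direct analysis. The pencil $T$ shortens it to length $4$.

\begin{proof}
\emph{Step 1: subtracting $2T$.} Write $\pi_*M=\bigoplus_{i=1}^5\mathcal O(a_i)$ for the map $\pi$ given by $T$. Since $\chi(M)=0$, both sums in \eqref{eq:split} with $n=0$ are at least $5$. If all $a_i\le1$, each term of the first sum is at most $2$, so at least three $a_i$ are $\ge0$. If all $a_i\ge-3$, likewise at least three $a_i$ are $\le-2$. With five indices these cannot both happen. So either some $a_i\ge2$, and $h^0(M-2T)>0$, or some $a_i\le-4$, and $h^0(K_C-M-2T)=h^1(M+2T)>0$. Replacing $M$ by $K_C-M$ preserves $h^0$ and exchanges $N$ and $N'$, so we may assume $M=2T+D$ with $D\ge0$ of degree $4$. We shall show $D=E_0|_C$; then $M=(2f+E_0)|_C=(f+\ell)|_C=N$.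

\emph{Step 2: transfer to $S$.} Let $B=-K+\ell$, so $K+C\sim B+2f$, $B^2=8$ and $-K\cdot B=4$. View $D\subset C\subset S$ as a subscheme of length $4$ with ideal sheaf $I_D$. By Lemma~\ref{lem:V}(ii), $H^0(S,B)\cong H^0(C,K_C-2T)$, hence
\[
h^0(S,I_D(B))=h^0(C,K_C-2T-D)=h^0(K_C-M)=h^0(M)\ge5 .
\]
Since $h^0(B)=7$, the scheme $D$ imposes at most two conditions on $|B|$. (The divisor $E_0|_C$ does so because $B\cdot E_0=1$ and $h^0(B-E_0)=h^0(-K+f)=5$.) Write $|I_D(B)|=\Phi+\Lambda$, with $\Phi$ the fixed divisor and $\Lambda$ a linear system without fixed components, of class $R=B-\Phi$. Then $R$ is nef and $\dim\Lambda\ge4$. Put $m=-K\cdot R$. As $-K$ is ample, $0\le m\le4$, with $m=4$ if and only if $\Phi=0$. No member of $|B|$ contains $C$, so $\Phi$ and each $G\in\Lambda$ cut divisors on $C$ with $\Phi|_C+G|_C\ge D$. Hence $G|_C\ge D'$, where $D'=D-\min(D,\Phi|_C)$ and the minimum is taken point by point. Thus $\Lambda\subset|I_{D'}(R)|$ and $h^0(I_{D'}(R))\ge5$. Lemma~\ref{lem:V}(i) and the Hodge index theorem, $R^2K^2\le(R\cdot K)^2$, give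
\begin{equation}\label{eq:Rm}
8-m\le R^2\le m^2 .
\end{equation}

\emph{Step 3: a general member of $\Lambda$ is integral.} We want to bound $h^0(I_{D'}(R))$ by Riemann--Roch on a member of $\Lambda$, which requires it to be integral. Suppose first that the rational map defined by $\Lambda$ has a curve as image. Resolve the base points and take the Stein factorization: the map factors through a fibration over a smooth curve, which is $\mathbb P^1$ because a rational surface has no nonzero $1$-forms. So $\Lambda$ comes from a linear system of some degree $n$ on $\mathbb P^1$. Then $n\ge\dim\Lambda\ge4$ and $R\sim nR_0$ with $R_0$ effective and nonzero. From $n(-K\cdot R_0)=m\le4$ we get $n=m=4$, so $\Phi=0$, $B\sim4R_0$ and $8=16R_0^2$, which is impossible. So the image is a surface. By Bertini's theorems a general $G\in\Lambda$ is irreducible, and smooth away from the finite base locus. An irreducible divisor on $S$ that is generically reduced is integral.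

\emph{Step 4: Riemann--Roch on $G$.} Let $p_a$ be the arithmetic genus of $G$, so $2p_a-2=R^2-m$. For a torsion-free sheaf $F$ of rank one on $G$ put $\deg F=\chi(F)-\chi(\mathcal O_G)$. By duality $h^1(F)=\dim\operatorname{Hom}(F,\omega_G)$. A nonzero map $F\to\omega_G$ is injective with cokernel of length $2p_a-2-\deg F$, and $\operatorname{End}(\omega_G)=\mathbb C$. Therefore
\begin{equation}\label{eq:h1F}
h^1(F)=0\ \text{ if }\deg F>2p_a-2,\qquad h^1(F)\le1\ \text{ if }\deg F=2p_a-2 .
\end{equation}
Take $F=I_{D'/G}(R)$, of degree $R^2-\deg D'$. The sequence $0\to\mathcal O_S\to I_{D'}(R)\to F\to0$, whose first map is the equation of $G$, gives $h^0(F)\ge4$.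

\emph{Step 5: the cases.} If $m\le2$, then \eqref{eq:Rm} reads $6\le R^2\le4$, which is absurd.

If $m=4$, then $\Phi=0$, $R=B$, $D'=D$, $p_a=3$ and $\deg F=8-4=2p_a-2$. By \eqref{eq:h1F}, $h^0(F)\le(4+1-3)+1=3$, a contradiction.

So $m=3$ and $-K\cdot\Phi=1$; ampleness of $-K$ forces $\Phi$ to be integral. Adjunction, $\Phi^2-1=2p_a(\Phi)-2$, shows that $\Phi^2$ is odd and at least $-1$, and Hodge index gives $\Phi^2\le1$. If $\Phi^2=1$, then $(\Phi+K)\cdot K=0$ and $(\Phi+K)^2=0$, so $\Phi+K$ is numerically trivial, hence trivial on $S$. Then $R=\ell$ and $h^0(R)=3<5$, a contradiction. So $\Phi^2=-1$ and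
\[
R^2=B^2-2B\cdot\Phi+\Phi^2=8-2(1+\ell\cdot\Phi)-1=5-2\,\ell\cdot\Phi .
\]
By \eqref{eq:Rm}, $R^2\ge5$, so $\ell\cdot\Phi=0$. Thus $\sigma$ contracts $\Phi$, that is, $\Phi=E_i$ for some $i$, and $R^2=5$, $p_a=2$. If $D'\ne0$, pick a point $y$ of $D'$. Then $F\subset I_{y/G}(R)$, which has degree $4>2p_a-2$ and so $h^0=4+1-2=3$ by \eqref{eq:h1F}, a contradiction. Hence $D'=0$, that is, $D\le E_i|_C$. Since $\deg D=4$, $C\cdot E_0=4$ and $C\cdot E_i=2$ for $i\ge1$, we get $D=E_0|_C$.
\end{proof}

Step 1 uses $\deg T=5$: for a pencil of degree $6$ the pigeonhole argument does not exclude the splitting type $(1,1,0,-2,-3,-3)$.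

\section{Injectivity of $\mu_N$}\label{sec:B}

We recall the logarithmic sheaves of a smooth curve $C$ on a smooth surface $S$. If $C=\{z_1=0\}$ in local coordinates $z_1,z_2$, then $T_S(-\log C)\subset T_S$ is generated by $z_1\partial_{1},\partial_{2}$; its sections are the vector fields tangent to $C$. Its dual $\Omega_S(\log C)$ is generated by $dz_1/z_1,dz_2$. These generators show that the following sequences are exact, with $N_{C/S}$ the normal bundle:
\begin{gather}
0\to T_S(-\log C)\to T_S\to N_{C/S}\to0,\label{eq:log1}\\
0\to T_S(-C)\to T_S(-\log C)\to T_C\to0,\label{eq:log2}\\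
0\to\Omega_S(\log C)(-C)\to\Omega_S\to\omega_C\to0.\label{eq:log3}
\end{gather}

\begin{proposition}\label{prop:B}
For the curve $C$ of Section~\ref{sec:curve}, the map $\mu_N$ is injective on the $25$-dimensional space $H^0(N)\otimes H^0(N')$.
\end{proposition}

As for the quintic, we show that the equations $\mu_0(\alpha)=0$ and $\mu_1(\alpha)=0$ on $C$ already hold on $S$. They then become polynomial identities, which we solve.

\begin{proof}
Let $\alpha=\sum s_i\otimes t_i\in\ker\mu_N$. By Lemma~\ref{lem:curve}(i) we may take $s_i\in H^0(S,\ell+f)$ and $t_i\in H^0(S,-K+f)$.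

\emph{Step 1: lifting the equations to $S$.} The section $\sum s_it_i$ of $K+C$ vanishes on $C$, and $h^0(K)=0$, so $\sum s_it_i=0$ on $S$. Changing a local trivialization of $\ell+f$ by a unit $a$ adds to $\sum t_i\,ds_i$ a multiple of $(\sum s_it_i)\,da=0$, so $\beta=\sum t_i\,ds_i$ is a well-defined section of $\Omega_S(K+C)$. Its image in $H^0(C,2K_C)$ is $\mu_1(\alpha)=0$. By \eqref{eq:log3} twisted by $K+C$, $\beta$ lies in $H^0(\Omega_S(\log C)(K))$, which is Serre dual to $H^2(T_S(-\log C))$. By \eqref{eq:log1} this group sits between $H^1(N_{C/S})$ and $H^2(T_S)$. The first vanishes because $\deg N_{C/S}=37>28=2g-2$. The second is dual to $H^0(\Omega_S(K))$, which embeds in $H^0(\Omega_S)=0$ since $-K$ is effective. Hence $\beta=0$.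

\emph{Step 2: polynomial form.} Choose coordinates $x,y,z$ on $\mathbb P^2$ with $p_0=(0:0:1)$. Then $H^0(\ell+f)=H^0(2\ell-E_0)$ is the space of conics through $p_0$, and
\[
\alpha=xz\otimes t_1+yz\otimes t_2+x^2\otimes t_3+xy\otimes t_4+y^2\otimes t_5,
\]
where the $t_i\in H^0(4\ell-2E_0-\sum_{i\ge1}E_i)$ are quartic forms that vanish at $p_1,\dots,p_7$ and vanish to order two at $p_0$. Consider the $1$-form $\sum t_i\,ds_i=P_1\,dx+P_2\,dy+P_3\,dz$ on $\mathbb C^3$. On the chart $z=1$, away from the $p_i$, its restriction $P_1\,dx+P_2\,dy$ represents $\beta$, so the forms $P_1$ and $P_2$ are zero. Euler's formula gives $xP_1+yP_2+zP_3=2\sum s_it_i=0$, so $P_3=0$. Explicitly,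
\[
xt_1+yt_2=0,\qquad zt_1+2xt_3+yt_4=0,\qquad zt_2+xt_4+2yt_5=0 .
\]
The first equation gives $t_1=-yw$, $t_2=xw$ for a cubic form $w$. Substituting, the second shows $y\mid t_3$ and the third $x\mid t_5$. Write $t_3=yu$, $t_5=xv$ with cubic forms $u,v$. Dividing the second equation by $y$ and the third by $x$ gives $t_4=zw-2xu=-zw-2yv$, that is,
\begin{equation}\label{eq:uvw}
xu-yv-zw=0,\qquad t_4=-(xu+yv).
\end{equation}
By the Euler sequence $0\to\Omega_{\mathbb P^2}(k)\to\mathcal O(k-1)^3\to\mathcal O(k)\to0$, in which the second map is $(P_1,P_2,P_3)\mapsto xP_1+yP_2+zP_3$, the triple $\tau=(u,-v,-w)$ is a section of $\Omega_{\mathbb P^2}(4)$. All $t_i$ are determined by $\tau$, so it remains to prove $\tau=0$.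

\emph{Step 3: $\tau$ vanishes at $p_0,\dots,p_7$.} At $p_i$ with $i\ge1$ we have $(x,y)\ne(0,0)$ and all $t_j$ vanish. From $yw=xw=0$ we get $w=0$. Then \eqref{eq:uvw} gives $xu-yv=0=xu+yv$, so $xu=yv=0$. Together with $yu=t_3=0$ and $xv=t_5=0$ this gives $u=v=0$. At $p_0$, the forms $t_3=yu$ and $t_5=xv$ vanish to order two while $x,y$ are local coordinates, so $u(p_0)=v(p_0)=0$, and \eqref{eq:uvw} gives $w(p_0)=0$.

\emph{Step 4: counting zeros.} Suppose $\tau\ne0$, and let $h$ be the greatest common divisor of its entries, of degree $j$. The case $j=3$ is impossible, since $x,y,z$ satisfy no linear relation with constant coefficients. For $j\le2$, $\tau/h$ is a section of the rank two bundle $\Omega_{\mathbb P^2}(4-j)$ with finitely many zeros, so it has at most $c_2$ of them. From $c_1(\Omega_{\mathbb P^2})=-3$ and $c_2(\Omega_{\mathbb P^2})=3$ we get $c_2(\Omega_{\mathbb P^2}(k))=k^2-3k+3$, which is $7,3,1$ for $j=0,1,2$. The curve $h=0$ contains at most $0,2,5$ of the $p_i$ respectively, by general position. So $\tau$ vanishes at no more than $7$, $5$, $6$ of the points, contradicting Step 3. Hence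 $\tau=0$ and $\alpha=0$.
\end{proof}

Step 4 needs all eight points: $h^0(\Omega_{\mathbb P^2}(4))=3\cdot10-15=15$ and each point imposes two conditions, so any seven points lie in the zero locus of a nonzero section.

Lemma~\ref{lem:curve}(i) and Propositions~\ref{prop:A} and~\ref{prop:B} are the hypotheses of Proposition~\ref{prop:criterion} with $g=15$, $r=4$. So exactly one component $X_0$ of $\mathcal M^4_{15,14}$ contains $[C]$, and $\dim X_0=57-25=32$. With Lemma~\ref{lem:curve}(iii), this proves the first assertion of Theorem~\ref{thm:refined}.

\section{Two families outside $X_0$}\label{sec:families}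

\subsection*{Theta-characteristics with five sections}

\begin{theorem}[Harris {\cite[Thm.~1.10]{HarrisTheta}}]\label{thm:harris}
In a family of curves with theta-characteristics, the locus where $h^0\ge r+1$ and $h^0\equiv r+1\pmod2$ has codimension at most $r(r+1)/2$ at each of its points.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:refined}\,\textup{(a)}]
Use the notation of Section~\ref{sec:local} with $g=15$, $r=4$. Let $\mathcal T\subset\mathcal P$ be the space of pairs (curve, theta-characteristic). It is the preimage of the section $\omega$ under the finite \'etale map $M\mapsto M^2$ of relative Picard varieties, so it is finite \'etale over $\widetilde{\mathcal M}$ and smooth of dimension $42$. Theorem~\ref{thm:harris} is \'etale-local on the base, and \'etale-locally the Poincar\'e bundle is a universal theta-characteristic on $\mathcal T$.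

We need one point of the locus. Let $\pi:H\to\mathbb P^1$ be a hyperelliptic curve $\eta^2=F(\xi)$ of genus $15$, with $32$ Weierstrass points $w_i$, so $\pi_*\mathcal O_H=\mathcal O\oplus\mathcal O(-16)$, and let $A=\pi^*\mathcal O(1)$. Put $\theta=4A+w_1+\dots+w_6$. Since $2w_i\sim A$, we have $2\theta=14A=K_H$. An invariant function $a(\xi)$ has even order at $w_i$, so allowing a simple pole there allows no pole of $a$. An anti-invariant function $\eta\,b(\xi)$ has at most a simple pole at $w_i$ exactly when $b$ has at most a simple pole at $\pi(w_i)$. Hence $\pi_*\theta=\mathcal O(4)\oplus\mathcal O(4-16+6)$ and $h^0(\theta)=5$.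

Near a point of $\mathcal T$ given by $(H,\theta)$ we have $h^0\le5$ by semicontinuity, so there the closed set $\mathcal T\cap\mathcal W$ is the locus of Theorem~\ref{thm:harris}. Thus $\mathcal T\cap\mathcal W$ has a component of dimension at least $42-10=32$. Its image $Y$ under the finite map $\mathcal T\to\mathcal M_{15}$ is closed and irreducible, $\dim Y\ge32$, $Y\subset\mathcal M^4_{15,14}$, and every curve in $Y$ has a theta-characteristic with $h^0\ge5$.

If $Y\subset X_0$, then $Y=X_0$ by dimension, so $C$ has a theta-characteristic $\theta_C$ with $h^0\ge5$. By Proposition~\ref{prop:A}, $\theta_C$ is $N$ or $N'$, and $2\theta_C=K_C=N+N'$ forces $N\cong N'$. This contradicts Lemma~\ref{lem:curve}(ii).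
\end{proof}

\subsection*{Tetragonal curves on del Pezzo surfaces of degree two}
In the proof of Proposition~\ref{prop:kappa} the bound $u\ge16=g+1$ is attained, for instance by $b=(3,2,-2,-3)$. So a general tetragonal curve misses a $g^4_{14}$ by one condition, and it is reasonable to look for a hypersurface in $\mathcal M^1_{15,4}$. We construct one by keeping the class $\ell+f$ and lowering the degree of the pencil to $4$.

\begin{proof}[Proof of Theorem~\ref{thm:refined}\,\textup{(b)}]
Let $\sigma:S'\to\mathbb P^2$ be the blow-up at $p_0,\dots,p_6$, with no three on a line and no six on a conic. This is a del Pezzo surface with $K^2=2$ and $|-K|$ base point free. Define $\ell,E_i,f$ as before; their intersection numbers are unchanged. The class $-2K+4f$ is ample and base point free, so it has smooth members, and they are connected. For such a member $C'$,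
\[
C'^2=8+32=40,\quad -K\cdot C'=4+8=12,\quad C'\cdot f=4,\quad C'\cdot(\ell+f)=10+4=14,
\]
so $g(C')=15$. Since $f$ is nef and $(\ell+f-C')\cdot f=-3$, we have $h^0(\ell+f-C')=0$, so $h^0(C',(\ell+f)|_{C'})\ge h^0(S',\ell+f)=5$. Hence $[C']\in\mathcal M^1_{15,4}\cap\mathcal M^4_{15,14}$.

Fix $p_0,\dots,p_3$, which removes the action of $\mathrm{PGL}_3$, and let $\mathcal B$ be the variety of all $(p_4,p_5,p_6,C')$. By Lemma~\ref{lem:V}(i), $\dim|C'|=\frac12(40+12)=26$, so $\mathcal B$ is open in a $\mathbb P^{26}$-bundle over an open subset of $(\mathbb P^2)^3$. It is smooth and irreducible of dimension $32$. Let $Z$ be its image in $\mathcal M_{15}$. We claim that the Kodaira--Spencer map $T_b\mathcal B\to H^1(T_{C'})$ is injective at each $b\in\mathcal B$. It is the differential of the classifying map to the Kuranishi space of $C'$, which maps to $\mathcal M_{15}$ with finite fibers. So the claim implies that $\mathcal B\to\mathcal M_{15}$ has discrete fibers and $\dim Z=32$. Since $\mathcal B$ carries a family of pairs $(S',C')$, whose first-order deformations are classified by $H^1(T_{S'}(-\log C'))$,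 the map factors as
\[
T_b\mathcal B\xrightarrow{\ \lambda_1\ }H^1(T_{S'}(-\log C'))\xrightarrow{\ \lambda_2\ }H^1(T_{C'}),
\]
with $\lambda_2$ induced by \eqref{eq:log2}.

\emph{$\lambda_1$ is injective.} The determinant of $d\sigma$ vanishes simply along each $E_i$, and on $E_i$ the image of $d\sigma$ is the tautological subbundle $\mathcal O_{E_i}(-1)\subset T_{p_i}\mathbb P^2\otimes\mathcal O_{E_i}$. So there is an exact sequence
\begin{equation}\label{eq:blowup}
0\to T_{S'}\to\sigma^*T_{\mathbb P^2}\to\bigoplus_iQ_i\to0,\qquad Q_i\cong\mathcal O_{E_i}(1),\quad H^0(Q_i)=T_{p_i}\mathbb P^2,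
\end{equation}
and $H^0(\sigma^*T_{\mathbb P^2})=H^0(T_{\mathbb P^2})$ maps to $\bigoplus H^0(Q_i)$ by evaluation. A vector field on $\mathbb P^2$ is a $3\times3$ matrix modulo scalars, and it vanishes at $p$ when $p$ is an eigenvector. So a vector field vanishing at $p_0,\dots,p_3$ is zero; in particular $H^0(T_{S'})=0$. Let $v\in\ker\lambda_1$ move the points by $v_i\in T_{p_i}\mathbb P^2$, with $v_0=\dots=v_3=0$. The induced deformation of $S'$ is trivialized near $E_i$ by a local vector field with value $v_i$ at $p_i$, and is trivial away from the $E_i$; so its class in $H^1(T_{S'})$ is, up to sign, the coboundary of $(v_i)$ in \eqref{eq:blowup}. This class is the image of $\lambda_1(v)=0$, so $(v_i)$ is the value of a global vector field vanishing at $p_0,\dots,p_3$, and all $v_i=0$. Thus $v$ is tangent to $|C'|$, whose tangent space is $H^0(S',C')/\mathbb C\cong H^0(N_{C'/S'})$, as $h^1(\mathcal O_{S'})=0$. On it $\lambda_1$ is the coboundary map of \eqref{eq:log1}, which is injective because $H^0(T_{S'})=0$. So $v=0$.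

\emph{$\lambda_2$ is injective.} By \eqref{eq:log2} its kernel is a quotient of $H^1(T_{S'}(-C'))$, which is Serre dual to $H^1(\Omega_{S'}(K+C'))=H^1(\Omega_{S'}(-K+4f))$. To compute this we filter $\Omega_{S'}$ using the conic bundle $\psi:S'\to\mathbb P^1$ given by $|f|$. Its singular fibers are the six curves $E_i+(\ell-E_0-E_i)$, $1\le i\le6$, each a pair of $(-1)$-curves meeting transversally at one point. Let $\Xi$ be the set of these six nodes. Near a node $\psi=z_1z_2$, so $d\psi$ vanishes exactly on the reduced scheme $\Xi$, and its Koszul complex is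
\[
0\to\mathcal O(-2f)\to\Omega_{S'}\to I_\Xi(K+2f)\to0 .
\]
Twisting by $-K+4f$, the outer terms become $\mathcal O(-K+2f)$ and $I_\Xi(6f)$. By Lemma~\ref{lem:V}(i), $h^1(-K+2f)=0$ and $h^1(6f)=0$. The space $H^0(6f)=H^0(\mathbb P^1,\mathcal O(6))$ surjects onto functions on $\Xi$, since the six nodes lie in distinct fibers; hence $h^1(I_\Xi(6f))=0$. So $H^1(\Omega_{S'}(-K+4f))=0$.

Finally, if $Z\subset X_0$, then $X_0=\overline Z$ by dimension, and $\overline Z$ lies in the closed set $\mathcal M^1_{15,4}$. This contradicts Lemma~\ref{lem:curve}(iii).
\end{proof}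

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The numerical statements are Proposition~\ref{prop:kappa}; note that $2r=8\le14=g-1$. By either part of Theorem~\ref{thm:refined}, $\mathcal M^4_{15,14}$ has a point outside its component $X_0$, so it has a second component.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Haburcak}
Richard Haburcak, \emph{Brill--Noether loci in genus $\leq 12$}, arXiv:2507.04902 (2025).

\bibitem{HarrisTheta}
Harris, \emph{Theta-characteristics on algebraic curves}, Trans. AMS 271 (1982).

\bibitem{HarrisSeveri}
Harris, \emph{On the Severi problem}, Invent. Math. 84 (1986).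

\bibitem{Larson}
H. Larson, \emph{A refined Brill--Noether theory over Hurwitz spaces}, Invent. Math. 224 (2021).

\bibitem{Pflueger}
Pflueger, \emph{Brill--Noether varieties of $k$-gonal curves}, Adv. Math. (2017).

\bibitem{Steffen}
Steffen, \emph{A generalized principal ideal theorem with an application to Brill--Noether theory}, Invent. Math. 132 (1998).

\end{thebibliography}
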